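# A parabolic subgroup of $SL_5(\mathbb R)$ with two incompatible symmetric metrics

Throughout, Lie groups are connected unless they are isotropy groups or full isometry groups, and a *metric* on a Lie group $G$ means a left-invariant Riemannian metric on $G$.

## 1. One group inside two larger parabolics

Here is the object on which everything turns. Let $G\subset SL_5(\mathbb R)$ be the group
$$G=\left\{\begin{pmatrix}B&w&v\\0&a&x\\0&0&b\end{pmatrix}: B\in GL_3^+(\mathbb R),\ a,b>0,\ w,v\in\mathbb R^3,\ x\in\mathbb R,\ ab\det B=1\right\}.\tag{1}$$
Its dimension is $9+1+1-1+3+3+1=17$. It is contained in two larger groups, obtained by merging neighboring diagonal blocks: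
$$Q_1=\left\{\begin{pmatrix}A&v\\0&b\end{pmatrix}:A\in GL_4^+(\mathbb R),\,b>0,\ b\det A=1\right\},$$
$$Q_2=\left\{\begin{pmatrix}B&W\\0&C\end{pmatrix}:B\in GL_3^+(\mathbb R),\,C\in GL_2^+(\mathbb R),\ \det B\det C=1\right\}.$$
Here $\dim Q_1=16+4=20$ and $\dim Q_2=9+4-1+6=18$. Next come two small compact groups. Identify $\mathbb R^4$ with the quaternions $\mathbb H$. Let $H_1\subset SO(4)\subset Q_1$ (upper block) be the group $Sp(1)$ of left multiplications by unit quaternions, and let $H_2=SO(2)\subset Q_2$ (lower block). The dimensions fit, since $20-3=17$ and $18-1=17$. In fact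
$$Q_i=G\,H_i,\qquad G\cap H_i=\{1\}\qquad(i=1,2).\tag{2}$$

**Proof of (2) for $i=1$.** Let $h\in G\cap H_1$. As a $4\times4$ matrix, $h$ is orthogonal and preserves $\mathbb R^3=e_4^\perp$, so it preserves the line $\mathbb Re_4$. Hence $he_4=ae_4$ with $a>0$, and so $he_4=e_4$. A left multiplication by a unit quaternion $q$ with $qe_4=e_4$, $e_4\ne0$, has $q=1$. So $h=1$.

For the product, let $P=\left\{\begin{pmatrix}B&w\\0&a\end{pmatrix}:\det B>0,\ a>0\right\}\subset GL_4^+(\mathbb R)$. It contains the upper triangular matrices with positive diagonal, so Gram–Schmidt gives $GL_4^+(\mathbb R)=P\cdot SO(4)$. Let $\kappa\in SO(4)$. The vector $\kappa^{-1}e_4$ has length $1$, and unit quaternions act transitively on the unit sphere, so there is $h\in H_1$ with $h\kappa^{-1}e_4=e_4$. Then $\kappa h^{-1}\in SO(4)$ fixes $e_4$, so it lies in $SO(3)\subset P$ and $\kappa=(\kappa h^{-1})h\in PH_1$. Thus $GL_4^+(\mathbb R)=PH_1$. Writing $A=ph$ we get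
$$\begin{pmatrix}A&v\\0&b\end{pmatrix}=\begin{pmatrix}p&v\\0&b\end{pmatrix}\begin{pmatrix}h&0\\0&1\end{pmatrix},\qquad b\det p=b\det A=1,$$
because $\det h=1$. The first factor is in $G$, so $Q_1=GH_1$.

**Proof of (2) for $i=2$.** By Gram–Schmidt, $GL_2^+(\mathbb R)$ is the product of $\{\text{upper triangular, positive diagonal}\}$ and $SO(2)$, with trivial intersection. Write $C=ph$ accordingly. Then
$$\begin{pmatrix}B&W\\0&C\end{pmatrix}=\begin{pmatrix}B&Wh^{-1}\\0&p\end{pmatrix}\begin{pmatrix}1&0\\0&h\end{pmatrix},$$
the first factor lies in $G$ since $\det B\det p=1$, and an element of $G\cap H_2$ is a rotation that is upper triangular with positive diagonal, hence trivial. $\square$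

What is (2) for? It says that $G$ acts simply transitively on $Q_i/H_i$. So $G$ *is* the manifold $Q_i/H_i$, and a $Q_i$-invariant metric there becomes a metric on $G$ with symmetries far beyond the left translations. The smallest model is familiar: in $SL_2(\mathbb R)$ the upper triangular matrices with positive diagonal form a group $AN$ with $SL_2(\mathbb R)=AN\cdot SO(2)$ and $AN\cap SO(2)=1$. This makes $AN$ into the hyperbolic plane $SL_2(\mathbb R)/SO(2)$, with isometry algebra $\mathfrak{sl}_2(\mathbb R)$ instead of the two-dimensional $\mathrm{Lie}(AN)$.

Our $G$ has two such enlargements, and we shall show that no single metric on $G$ has an isometry algebra large enough for both.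

## 2. Isometry algebras and infinitesimal maximal symmetry

For a metric $g$ on $G$, let $\mathfrak{isom}(G,g)$ be the Lie algebra of the isometry group $\operatorname{Isom}(G,g)$. It contains the left translations, hence a copy of $\mathrm{Lie}(G)$. How much more it contains depends on $g$.

**Definition.** A metric $g_0$ on $G$ is *infinitesimally maximally symmetric* if for every left-invariant metric $g$ on $G$ the Lie algebra $\mathfrak{isom}(G,g)$ is isomorphic to a Lie subalgebra of $\mathfrak{isom}(G,g_0)$.

The embedding is one of abstract Lie algebras: it need not respect $\mathrm{Lie}(G)$ or come from any map of spaces. The question, posed in Carolyn Gordon and Michael Jablonski, "Infinitesimal maximal symmetry and Ricci soliton solvmanifolds", arXiv:2112.09733 (2021), is this: *does every Lie group admit an infinitesimally maximally symmetric metric?* In other words, is there always one metric that is at least as symmetric as every other one?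

In small examples the answer is yes.

* On $\mathbb R^n$, any two inner products differ by a linear automorphism, so all metrics are isometric and have isometry algebra $\mathfrak{so}(n)\ltimes\mathbb R^n$.
* On the group $AN$ above, the Lie algebra has a basis $X,Y$ with $[X,Y]=Y$. Given an inner product, some $X'=X+\beta Y$ is orthogonal to $Y$, and we choose $c>0$ with $|cY|=|X'|$. The map $X\mapsto X'$, $Y\mapsto cY$ is an automorphism. So up to automorphism and scaling there is one metric, the hyperbolic plane, and every metric has isometry algebra $\mathfrak{sl}_2(\mathbb R)$.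
* On $SU(2)$ different metrics have different symmetry. The isotropy algebra is a subalgebra of $\mathfrak{so}(3)$, of dimension $0$, $1$ or $3$, so $\dim\mathfrak{isom}\in\{3,4,6\}$. The isometry group is compact, so $\mathfrak{isom}$ is the sum of its center and a compact semisimple algebra. In dimension $3$ it is $\mathfrak{su}(2)$. In dimension $4$ it contains $\mathfrak{su}(2)$, and the only possibility is $\mathfrak{su}(2)\oplus\mathbb R$. In dimension $6$ the isotropy acts transitively on the tangent planes at each point, so the curvature is constant, the metric is a round sphere $S^3$, and $\mathfrak{isom}=\mathfrak{so}(4)\cong\mathfrak{su}(2)\oplus\mathfrak{su}(2)$. All three algebras embed in $\mathfrak{so}(4)$, so the round metric is infinitesimally maximally symmetric.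

In general the answer is no. Let $\tilde G$ be the universal cover of the group $G$ in (1), and $T^k$ the $k$-torus.

**Theorem 1.** Let $G'=G\times T^k$ or $G'=\tilde G\times T^k$, $k\ge0$.

* **(a)** There are left-invariant metrics $g_1,g_2$ on $G'$ such that $\mathfrak{isom}(G',g_1)$ contains a subalgebra isomorphic to $\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4$ (standard action), and $\mathfrak{isom}(G',g_2)$ contains a subalgebra isomorphic to $\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R)$.
* **(b)** There is no left-invariant metric $g_0$ on $G'$ such that $\mathfrak{isom}(G',g_0)$ contains both a subalgebra isomorphic to $\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4$ and one isomorphic to $\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R)$.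

**Corollary 2.** None of the groups $G'$ admits an infinitesimally maximally symmetric metric. So not every Lie group admits one, and there are counterexamples in every dimension $17+k\ge17$, including a simply connected one, $\tilde G$.

**Proof.** If $g_0$ were infinitesimally maximally symmetric on $G'$, then $\mathfrak{isom}(G',g_0)$ would contain copies of $\mathfrak{isom}(G',g_1)$ and $\mathfrak{isom}(G',g_2)$, hence by (a) copies of both algebras in (b). This contradicts (b). $\square$

For later use we record the topology. The parameters $B$, $a$, $(w,v,x)$ are free and determine $b$, so $G$ is diffeomorphic to $GL_3^+(\mathbb R)\times\mathbb R_{>0}\times\mathbb R^7$. By polar decomposition $GL_3^+(\mathbb R)\cong SO(3)\times\mathbb R^6$. Hence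
$$G\cong SO(3)\times\mathbb R^{14},\qquad \tilde G\cong S^3\times\mathbb R^{14}.\tag{3}$$

We use two standard facts on isometries. The isometry group of a connected $m$-dimensional Riemannian manifold is a Lie group of dimension at most $\frac{m(m+1)}2$ with compact isotropy groups. On a homogeneous Riemannian manifold every Killing field is complete, so the isometry algebra is the algebra of Killing fields (up to the sign of the bracket, which does not change the isomorphism type).

## 3. The two metrics from $Q_1=GH_1$ and $Q_2=GH_2$

This section proves part (a).

**Step 1: metrics on $G$.** The purpose is to turn (2) into metrics. By (2), $G$ acts transitively on $Q_i/H_i$ with trivial stabilizer at the base point. The orbit map $G\to Q_i/H_i$ of the base point is a smooth $G$-equivariant bijection. It has constant rank by equivariance, so it is a diffeomorphism. Since $H_i$ is compact, $Q_i/H_i$ carries a $Q_i$-invariant Riemannian metric: average an inner product on the tangent space at the base point over $H_i$ and spread it around. Its pullback $g_i$ to $G$ is left-invariant, and $Q_i$ acts on $(G,g_i)$ by isometries.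

**Step 2: the action is effective on the Lie algebra level.** We must check that $\mathfrak q_i\to\mathfrak{isom}(G,g_i)$ is injective. Its kernel is an ideal of $\mathfrak q_i$, and it is contained in $\mathfrak h_i$, since acting trivially includes fixing the base point. The algebra $\mathfrak h_1\cong\mathfrak{su}(2)$ is simple and $\dim\mathfrak h_2=1$, so the kernel is $0$ or $\mathfrak h_i$. Suppose that $\mathfrak h_i$ is an ideal of $\mathfrak q_i$. Let $\mathfrak a_i\subset\mathfrak q_i$ be the abelian ideal formed by the $v$'s (for $i=1$) or the $W$'s (for $i=2$). Then $[\mathfrak h_i,\mathfrak a_i]\subset\mathfrak h_i\cap\mathfrak a_i=0$. But $\mathfrak h_1$ acts on $\mathfrak a_1=\mathbb R^4$ by $v\mapsto Av$ and $\mathfrak h_2$ acts on $\mathfrak a_2$ by $W\mapsto-WC$, and neither action is zero. So the kernel is $0$ and $\mathfrak q_i\hookrightarrow\mathfrak{isom}(G,g_i)$.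

Finally, $\mathfrak q_1\supset\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4$ (take $\operatorname{tr}A=0$, $b=0$ in the Lie algebra) and $\mathfrak q_2\supset\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R)$ (take $W=0$ and both traces zero). This proves (a) for $G'=G$.

**Step 3: the other groups $G'$.** On $G\times T^k$ take the product of $g_i$ with a flat metric. Isometries of $(G,g_i)$ act on the first factor, so the isometry algebra still contains $\mathfrak q_i$. On $\tilde G\times T^k$ take the pullback of this metric under the covering homomorphism $\tilde G\times T^k\to G\times T^k$. It is again left-invariant. Killing fields lift to Killing fields, injectively and compatibly with brackets, and all of them are complete, so the isometry algebra downstairs embeds in the one upstairs. This proves (a). $\square$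

## 4. The overgroup $SL_5(\mathbb R)$ and what it does not decide

How would one try to prove (b)? The obvious common home of $Q_1$ and $Q_2$ is $SL_5(\mathbb R)$. Inside $\mathfrak{sl}_5(\mathbb R)$ the two algebras $\mathfrak q_1,\mathfrak q_2$ generate everything: $\mathfrak q_1+\mathfrak q_2$ misses only the entries $(5,1),(5,2),(5,3)$, and $[E_{54},E_{4j}]=E_{5j}$ for $j\leq 3$, with $E_{54}\in\mathfrak q_2$ and $E_{4j}\in\mathfrak q_1$. And $SL_5(\mathbb R)$ cannot act in the required way. Suppose that $SL_5(\mathbb R)=GH$ with $G\cap H=1$ and $H$ compact. Then $\dim H=24-17=7$, and after conjugation $H\subset SO(5)$. The compact group $SO(5)$ would act transitively on the $3$-dimensional manifold $SO(5)/H$, preserving a Riemannian metric. Its image in the isometry group has dimension at most $6<10$, so, $\mathfrak{so}(5)$ being simple, it acts trivially, which is absurd.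

This argument breaks at one point. The definition compares isometry algebras only up to abstract isomorphism, so in a hypothetical $\mathfrak l=\mathfrak{isom}(G',g_0)$ the two subalgebras need not sit as they sit in $\mathfrak{sl}_5(\mathbb R)$. For instance
$$(\mathfrak{sl}_4(\mathbb R)\ltimes\mathbb R^4)\oplus\mathfrak{sl}_2(\mathbb R)\tag{4}$$
contains copies of both, because $\mathfrak{sl}_3\subset\mathfrak{sl}_4$. It has dimension $22$, so it contains no $\mathfrak{sl}_5(\mathbb R)$. Nor does counting the dimension of $\mathfrak l$ help: for $k=0$ the general bound is $\dim\mathfrak l\le\frac{17\cdot18}2=153$.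

What gets us past this is to measure only the *noncompact* size of the isometry group. Let $L$ be the identity component of the isometry group and $K$ a maximal compact subgroup. We know neither $L$ nor $K$, but the topology of $G'$ will force $\dim L/K=14$. In this currency $\mathfrak{sl}_4(\mathbb R)$ costs $9$, $\mathbb R^4$ costs $4$ and $\mathfrak{sl}_2(\mathbb R)$ costs $2$. So (4) costs $15$ and is too expensive by one. The algebra $\mathfrak{sl}_5(\mathbb R)$ costs exactly $14$. It is affordable, and it must be excluded by a version of the $SO(5)$ argument above.

## 5. Cartan decompositions inherited by subalgebras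

We recall the Lie-theoretic vocabulary.

**Cartan decompositions.** A *compact* Lie algebra is one with an $\operatorname{ad}$-invariant inner product. A *Cartan decomposition* of a real semisimple $\mathfrak s$ is a vector space decomposition $\mathfrak s=\mathfrak k+\mathfrak p$ with $[\mathfrak k,\mathfrak k]\subset\mathfrak k$, $[\mathfrak k,\mathfrak p]\subset\mathfrak p$, $[\mathfrak p,\mathfrak p]\subset\mathfrak k$ such that $\mathfrak k+i\mathfrak p$ is a compact real form of $\mathfrak s^{\mathbb C}$. The involution equal to $1$ on $\mathfrak k$ and $-1$ on $\mathfrak p$ is the *Cartan involution*. Cartan decompositions exist, and any two are conjugate under $\operatorname{Int}(\mathfrak s)$, the connected group with Lie algebra $\operatorname{ad}\mathfrak s$. A maximal compact subgroup of $\operatorname{Int}(\mathfrak s)$ has Lie algebra $\operatorname{ad}\mathfrak k$ for some Cartan decomposition. The *real rank* of $\mathfrak s$ is the largest dimension of an abelian subspace of $\mathfrak p$. For $\mathfrak{sl}_n(\mathbb R)$ one can take $\mathfrak k=\mathfrak{so}(n)$ and $\mathfrak p$ the symmetric traceless matrices. So $\dim\mathfrak p=\frac{n(n+1)}2-1$,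 which is $2,5,9,14$ for $n=2,3,4,5$, and the real rank is $n-1$, given by the diagonal matrices.

The next lemma lets us compare the cost of a subalgebra with the cost of the algebra around it.

**Lemma 3 (Karpelevich, Mostow).** Let $\mathfrak s$ be a real semisimple Lie algebra, $\mathfrak f\subset\mathfrak s$ a semisimple subalgebra and $\mathfrak f=\mathfrak k'+\mathfrak p'$ a Cartan decomposition. Then there is a Cartan decomposition $\mathfrak s=\mathfrak k+\mathfrak p$ with $\mathfrak k'\subset\mathfrak k$ and $\mathfrak p'\subset\mathfrak p$.

In particular $\dim\mathfrak p\ge\dim\mathfrak p'$, and the real rank of $\mathfrak s$ is at least that of $\mathfrak f$. For example, if $\mathfrak s\supset\mathfrak{sl}_4(\mathbb R)$, then $\dim\mathfrak p\ge9$ and $\mathfrak s$ has real rank at least $3$.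

**Proof.** The plan is to find a compact real form of $\mathfrak s^{\mathbb C}$ that is compatible with both $\mathfrak s$ and $\mathfrak f$, as a fixed point of a compact group.

**Step 1: the compact group.** Let $\sigma$ be the conjugation of $\mathfrak s^{\mathbb C}$ with respect to $\mathfrak s$. Since $\mathfrak s^{\mathbb C}=\mathfrak s\oplus i\mathfrak s$, we have $\mathfrak f^{\mathbb C}=\mathfrak f\oplus i\mathfrak f\subset\mathfrak s^{\mathbb C}$. Put $\mathfrak u'=\mathfrak k'+i\mathfrak p'$, a compact real form of $\mathfrak f^{\mathbb C}$. Let $U'\subset\operatorname{Int}(\mathfrak s^{\mathbb C})$ be the connected subgroup with Lie algebra $\operatorname{ad}\mathfrak u'$. It is compact, because $\mathfrak u'$ is compact semisimple and a connected Lie group with such a Lie algebra is compact (Weyl). The conjugation $\sigma$ is $1$ on $\mathfrak k'$ and $-1$ on $i\mathfrak p'$, so $\sigma(\mathfrak u')=\mathfrak u'$. As $\sigma e^{\operatorname{ad}X}\sigma^{-1}=e^{\operatorname{ad}\sigma X}$, $\sigma$ normalizes $U'$. Since $\sigma^2=1$, $U'\cup\sigma U'$ is a compact group of real automorphisms of $\mathfrak s^{\mathbb C}$.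

**Step 2: the fixed point.** Regard $\mathfrak s^{\mathbb C}$ as a real Lie algebra. Its Cartan involutions are exactly the conjugations with respect to compact real forms of $\mathfrak s^{\mathbb C}$. They form the Riemannian symmetric space of noncompact type of $\operatorname{Int}(\mathfrak s^{\mathbb C})$. The tangent space at the point given by $\mathfrak u$ is $i\mathfrak u$ with the real Killing form, which is positive definite there. Every real automorphism $\varphi$ carries Cartan involutions to Cartan involutions, $\mathfrak u\mapsto\varphi(\mathfrak u)$, and preserves the real Killing form, so it acts by an isometry. The space is complete, simply connected and nonpositively curved. By Cartan's fixed point theorem the compact group $U'\cup\sigma U'$ has a fixed point: a compact real form $\mathfrak u$ of $\mathfrak s^{\mathbb C}$ stable under $U'$ and $\sigma$.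

**Step 3: reading off the decomposition.** First, $\mathfrak u'\subset\mathfrak u$. Let $X\in\mathfrak u'$ and write $X=Y+iZ$ with $Y,Z\in\mathfrak u$. As $U'$ preserves $\mathfrak u$, $[X,\mathfrak u]\subset\mathfrak u$. Also $[Y,\mathfrak u]\subset\mathfrak u$, so $i[Z,\mathfrak u]\subset\mathfrak u\cap i\mathfrak u=0$. Hence $Z$ is in the center of $\mathfrak u$, which is $0$, and $X=Y\in\mathfrak u$. Second, since $\sigma\mathfrak u=\mathfrak u$, the conjugation with respect to $\mathfrak u$ commutes with $\sigma$ and preserves $\mathfrak s$. So $\mathfrak s=\mathfrak k+\mathfrak p$ with $\mathfrak k:=\mathfrak s\cap\mathfrak u$ and $\mathfrak p:=\mathfrak s\cap i\mathfrak u$. Here $\mathfrak k+i\mathfrak p\subset\mathfrak u$, with equality by dimension, so this is a Cartan decomposition. Now $\mathfrak k'\subset\mathfrak s\cap\mathfrak u=\mathfrak k$. From $i\mathfrak p'\subset\mathfrak u$ we get $\mathfrak p'\subset\mathfrak s\cap i\mathfrak u=\mathfrak p$. $\square$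

**Lemma 4.** A compact Lie algebra contains no subalgebra isomorphic to $\mathfrak{sl}_m(\mathbb R)$, $m\ge2$.

**Proof.** In a compact Lie algebra each $\operatorname{ad}X$ is skew for the invariant inner product, so it has no nonzero real eigenvalue. But $\mathfrak{sl}_m(\mathbb R)\supset\mathfrak{sl}_2(\mathbb R)$ contains $h$ and $x\ne0$ with $[h,x]=2x$. $\square$

## 6. The topology of $G'$ gives $\dim L/K=14$

We now begin the proof of (b), which occupies the rest of the notes. Suppose that $g_0$ is a left-invariant metric on $G'$ such that $\mathfrak l:=\mathfrak{isom}(G',g_0)$ contains subalgebras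
$$\mathfrak b=\mathfrak b_s\ltimes V,\quad \mathfrak b_s\cong\mathfrak{sl}_4(\mathbb R),\ V\cong\mathbb R^4\text{ (standard action)},\qquad\text{and}\qquad \mathfrak e\cong\mathfrak{sl}_3(\mathbb R)\oplus\mathfrak{sl}_2(\mathbb R).$$
Let $L=\operatorname{Isom}(G',g_0)_0$, a connected Lie group with Lie algebra $\mathfrak l$, and let $H$ be its isotropy group at $e$, a compact group. Left translations embed $G'$ in $L$, and $G'$ acts simply transitively on $L/H\cong G'$. The groups $xHx^{-1}$ are the stabilizers of points, so freeness says
$$G'\cap xHx^{-1}=\{1\}\quad\text{for all }x\in L.\tag{5}$$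

The aim of this section is the number $14$. The Cartan–Iwasawa–Malcev theorem says that in a connected Lie group $L$ every compact subgroup lies in a maximal compact subgroup, maximal compact subgroups are connected and conjugate to each other, and $L/K\cong\mathbb R^d$ for such a subgroup $K$. Choose $K\supset H$. Then $G'\cong L/H$ fibers over the contractible space $L/K$ with fiber
$$F:=K/H,\qquad\text{so}\qquad F\simeq G'\simeq SO(3)\times T^k\ \text{ or }\ S^3\times T^k\tag{6}$$
by (3), where $\simeq$ denotes homotopy equivalence. Since $K$ is compact and connected, $F$ is a connected closed manifold, so its dimension is the top degree in which its $\mathbb Z/2$-homology is nonzero. By (6) this degree is $3+k$. Hence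
$$\dim F=3+k,\qquad \dim L/K=(17+k)-(3+k)=14.\tag{7}$$

As a check, $Q_1$ has maximal compact subgroup $SO(4)$ and $20-6=14$, and $Q_2$ has $SO(3)\times SO(2)$ and $18-4=14$. Also $\dim SL_5(\mathbb R)/SO(5)=24-10=14$.

## 7. A budget inequality for the Levi factor and the nilradical

Let $\mathfrak r$ be the radical of $\mathfrak l$ (its largest solvable ideal) and $\mathfrak n$ its nilradical (its largest nilpotent ideal). Recall that $[\mathfrak l,\mathfrak r]\subset\mathfrak n$. Choose a Levi decomposition $\mathfrak l=\mathfrak s\ltimes\mathfrak r$ with $\mathfrak s$ semisimple, and write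
$$\mathfrak s=\mathfrak s_{nc}\oplus\mathfrak s_c,\qquad\mathfrak s_{nc}=\bigoplus_j\mathfrak s_j,$$
with $\mathfrak s_c$ compact and each $\mathfrak s_j$ simple noncompact with Cartan decomposition $\mathfrak s_j=\mathfrak k_j+\mathfrak p_j$. For example, in $\mathfrak q_1$ the Levi factor is $\mathfrak{sl}_4(\mathbb R)$, the nilradical is the $\mathbb R^4$ of $v$'s, and the radical is one dimension larger.

We want to bound how much of $\mathfrak s_{nc}$ and $\mathfrak n$ fits into $\mathfrak l$, using (7).

**Step 1: the compact part $T$ of the nilradical.** Compact directions in the nilradical cost nothing in $L/K$, so we first isolate them. Let $N\subset L$ be the connected subgroup with Lie algebra $\mathfrak n$. It is normal. It is also closed: its closure is a connected nilpotent normal subgroup, so the Lie algebra of the closure is a nilpotent ideal, hence contained in $\mathfrak n$.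

Write $N=\hat N/\Gamma$ with $\hat N$ simply connected nilpotent and $\Gamma$ discrete normal, hence central. Recall that $\exp:\mathfrak n\to\hat N$ is a diffeomorphism. If $\exp X$ is central, then $\exp(\operatorname{Ad}(g)X)=\exp X$ gives $\operatorname{Ad}(g)X=X$ for all $g\in\hat N$, so $X$ is in the center of $\mathfrak n$. Thus the center of $\hat N$ is the vector group $\exp(\mathfrak z(\mathfrak n))$, and $\log\Gamma$ is a discrete subgroup of $\mathfrak z(\mathfrak n)$. Set
$$T=\exp(\operatorname{span}\log\Gamma)/\Gamma .$$
Since $\log\Gamma$ is a lattice in its span, $T$ is a torus. The quotient $N/T=\hat N/\exp(\operatorname{span}\log\Gamma)$ is simply connected nilpotent. It has no nontrivial compact subgroup, because the powers $(\exp X)^n=\exp(nX)$ of a nontrivial element are unbounded. So every compact subgroup of $N$ maps to $1$ in $N/T$, that is, $T$ contains every compact subgroup of $N$. For example, if $N$ is the Heisenberg group modulo the integers in its center, then $T$ is a circle and $N/T=\mathbb R^2$.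

Being the largest compact subgroup, $T$ is preserved by all automorphisms of $N$, so it is normal in $L$. The group $\operatorname{Aut}(T)$ is discrete and $L$ is connected, so $L$ acts trivially on $T$ by conjugation: **$T$ is central in $L$.** Let $\mathfrak t$ be its Lie algebra.

**Step 2: the inequality.** We claim
$$\sum_j\dim\mathfrak p_j+\dim(N/T)\le14.\tag{8}$$
The idea is to map $L/K$ onto the symmetric space of $\mathfrak s_{nc}$ and to find an $N$-orbit inside a fiber.

The connected group $L$ acts by the adjoint action on $\mathfrak l/\mathfrak r=\mathfrak s$ and preserves the ideal $\mathfrak s_{nc}$. This gives a homomorphism $\pi:L\to\operatorname{Aut}(\mathfrak s_{nc})$. On the Lie algebra level, $\mathfrak r$ and $\mathfrak s_c$ act trivially, so the image has Lie algebra $\operatorname{ad}\mathfrak s_{nc}$, and $\pi$ maps $L$ onto $\bar S:=\operatorname{Int}(\mathfrak s_{nc})$. Choose a maximal compact subgroup $\bar K\supset\pi(K)$ of $\bar S$. Then $\dim\bar S/\bar K=\sum_j\dim\mathfrak p_j$.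

The induced map $L/K\to\bar S/\bar K$ is smooth, surjective and $L$-equivariant. By equivariance it has constant rank, and by Sard's theorem a surjective map of constant rank is a submersion. Its fiber over the base point is $\pi^{-1}(\bar K)/K$, and by (7) this fiber has dimension $14-\sum_j\dim\mathfrak p_j$.

Since $\mathfrak n\subset\mathfrak r$ acts trivially on $\mathfrak l/\mathfrak r$, we have $N\subset\ker\pi$. So the fiber contains the $N$-orbit of the base point of $L/K$, which is $N/(N\cap K)$. As $N$ is closed, $N\cap K$ is compact, so $N\cap K\subset T$ by Step 1. Hence the orbit has dimension at least $\dim(N/T)$, and the fiber has at least this dimension. This is (8). $\square$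

For the algebra (4), the nilradical $\mathbb R^4$ contains no nonzero central element of the algebra, so $\mathfrak t=0$ and the left side of (8) would be $9+2+4=15$. It is excluded, as announced.

## 8. The simple factor that contains $\mathfrak{sl}_4(\mathbb R)$

**Step 1: projections to $\mathfrak s_{nc}$ are injective.** We want to see $\mathfrak b_s$ and $\mathfrak e$ inside $\mathfrak s_{nc}$. Let $\mathfrak a\subset\mathfrak l$ be a direct sum of algebras $\mathfrak{sl}_m(\mathbb R)$, $m\ge2$. We claim that the composition $\mathfrak a\to\mathfrak l/\mathfrak r=\mathfrak s\to\mathfrak s_{nc}$ is injective. Its kernel is an ideal of $\mathfrak a$, hence a sum of some of the simple factors $\mathfrak{sl}_m(\mathbb R)$. The kernel meets $\mathfrak r$ in a solvable ideal of a semisimple algebra, that is, in $0$. So it embeds in $\mathfrak s$, with zero component in $\mathfrak s_{nc}$, that is, it embeds in $\mathfrak s_c$. By Lemma 4 it vanishes. In particular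
$$\mathfrak b_s\hookrightarrow\mathfrak s_{nc},\qquad\mathfrak e\hookrightarrow\mathfrak s_{nc}.\tag{9}$$

**Step 2: $\mathfrak b_s$ lives in one factor.** Since $\mathfrak b_s$ is simple, its projection to each $\mathfrak s_j$ is injective or zero, and by (9) it is injective for some $j$, say $j=1$. By Lemma 3, any $\mathfrak s_j$ containing a copy of $\mathfrak{sl}_4(\mathbb R)$ has $\dim\mathfrak p_j\ge9$ and real rank at least $3$. This holds for $\mathfrak s_1$. By (8), $\dim\mathfrak p_1\le14$ and $\dim\mathfrak p_j\le14-9=5$ for $j\ne1$. So no other $\mathfrak s_j$ contains $\mathfrak{sl}_4(\mathbb R)$, and neither does $\mathfrak s_c$ by Lemma 4: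
$$\text{the projections of }\mathfrak b_s\text{ to }\mathfrak s_j\ (j\ne1)\text{ and to }\mathfrak s_c\text{ vanish.}\tag{10}$$

**Step 3: the list of candidates for $\mathfrak s_1$.** We need all simple noncompact real Lie algebras of real rank at least $3$ with $\dim\mathfrak p\le14$. By Cartan's classification (Helgason, *Differential Geometry, Lie Groups, and Symmetric Spaces*, Ch. X, Table V, together with the complex simple algebras) they are, with $\dim\mathfrak p$ in parentheses,
$$\mathfrak{sl}_4(\mathbb R)\cong\mathfrak{so}(3,3)\ (9),\quad\mathfrak{so}(3,4)\ (12),\quad\mathfrak{sp}(6,\mathbb R)\ (12),\quad\mathfrak{sl}_5(\mathbb R)\ (14).\tag{11}$$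
To check this, here are $\dim\mathfrak p$ and the real rank in each family, with the smallest values of $\dim\mathfrak p$ for real rank at least $3$ that are not in (11):

* $\mathfrak{sl}_n(\mathbb R)$: $\dim\mathfrak p=\frac{(n-1)(n+2)}2$, rank $n-1$. Next is $\mathfrak{sl}_6(\mathbb R)$ with $20$.
* $\mathfrak{su}^*(2n)$: $\dim\mathfrak p=(n-1)(2n+1)$, rank $n-1$. First is $\mathfrak{su}^*(8)$ with $27$.
* $\mathfrak{su}(p,q)$: $\dim\mathfrak p=2pq$, rank $\min(p,q)$. First is $\mathfrak{su}(3,3)$ with $18$.
* $\mathfrak{so}(p,q)$: $\dim\mathfrak p=pq$, rank $\min(p,q)$. Next are $\mathfrak{so}(3,5)$ with $15$ and $\mathfrak{so}(4,4)$ with $16$.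
* $\mathfrak{so}^*(2n)$: $\dim\mathfrak p=n(n-1)$, rank $\lfloor n/2\rfloor$. First is $\mathfrak{so}^*(12)$ with $30$.
* $\mathfrak{sp}(2n,\mathbb R)$: $\dim\mathfrak p=n(n+1)$, rank $n$. Next is $\mathfrak{sp}(8,\mathbb R)$ with $20$.
* $\mathfrak{sp}(p,q)$: $\dim\mathfrak p=4pq$, rank $\min(p,q)$. First is $\mathfrak{sp}(3,3)$ with $36$.
* Complex simple algebras: $\dim\mathfrak p$ is the complex dimension and the real rank is the complex rank. First is $\mathfrak{sl}_4(\mathbb C)$ with $15$.
* Noncompact non-complex real forms of exceptional algebras of real rank at least $3$: $\dim\mathfrak p\ge28$, attained by $F_{4(4)}$.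

## 9. Splitting off $\mathfrak s_1$ when the nilradical is small

So far only $\mathfrak b_s$ has been located, and only up to projection. The next lemma captures $V$ as well.

**Lemma 5.** If $\dim(N/T)\le3$ and $\dim\mathfrak s_1>9$, then $\mathfrak b\subset\mathfrak s_1$.

**Proof.** We show that $\mathfrak s_1$ acts trivially on $\mathfrak r$, layer by layer. It acts trivially on $\mathfrak t$, which is central in $\mathfrak l$. Its action on $\mathfrak n/\mathfrak t$ is a homomorphism to $\mathfrak{gl}(\mathfrak n/\mathfrak t)$, of dimension at most $9<\dim\mathfrak s_1$. So the kernel is nonzero, hence all of the simple algebra $\mathfrak s_1$. By complete reducibility $\mathfrak n\cong\mathfrak t\oplus\mathfrak n/\mathfrak t$ as an $\mathfrak s_1$-module, so $\mathfrak s_1$ acts trivially on $\mathfrak n$. It acts trivially on $\mathfrak r/\mathfrak n$ because $[\mathfrak l,\mathfrak r]\subset\mathfrak n$. By complete reducibility again, it acts trivially on $\mathfrak r$.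

So $\mathfrak s_1$ commutes with $\mathfrak l':=\left(\bigoplus_{j\ne1}\mathfrak s_j\oplus\mathfrak s_c\right)\ltimes\mathfrak r$, and $\mathfrak l=\mathfrak s_1\oplus\mathfrak l'$ is a sum of ideals. By (10) the projection of $\mathfrak b_s$ to $\mathfrak l'$ lies in $\mathfrak r$. It is a homomorphic image of a simple algebra in a solvable one, so it vanishes, and $\mathfrak b_s\subset\mathfrak s_1$. Finally $V=[\mathfrak b_s,V]$, since $V$ is a nontrivial irreducible $\mathfrak b_s$-module, and $[\mathfrak b_s,V]\subset\mathfrak s_1$ because $\mathfrak s_1$ is an ideal. $\square$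

## 10. Excluding $\mathfrak{sp}(6,\mathbb R)$, $\mathfrak{so}(3,4)$ and $\mathfrak{sl}_4(\mathbb R)$

We use that the irreducible complex representations of $\mathfrak{sl}_4$ of dimension at most $7$ are $1$, $4$, $4^*$ and $6=\Lambda^24$ (denoted by their dimensions). To see this, recall that the Weyl group $S_4$ permutes the weights. If the highest weight involves two or three of the fundamental weights $\varpi_1,\varpi_2,\varpi_3$, its orbit has at least $12$ elements. The remaining nonzero highest weights are multiples $m\varpi_i$. For $m=1$ they give $4,6,4^*$. For $m=2$ they give dimensions $10,20,10$, and by Weyl's dimension formula the dimension grows with $m$. The modules $4$ and $4^*$ are not isomorphic. On $6$ the wedge product $\Lambda^24\times\Lambda^24\to\Lambda^44\cong\mathbb C$ is an invariant nondegenerate *symmetric* form, and by Schur's lemma it is the only invariant bilinear form up to scale.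

**Case $\mathfrak s_1=\mathfrak{sp}(6,\mathbb R)$.** The embedding $\mathfrak b_s\hookrightarrow\mathfrak s_1$ gives a nontrivial $6$-dimensional representation preserving a symplectic form, so it is self-dual. Its complexification is $6$, $4+1+1$ or $4^*+1+1$, and the last two are dual to each other and not isomorphic. So it is $6$. But the only invariant bilinear forms on $6$ are symmetric, so there is no invariant symplectic form. Contradiction.

**Case $\mathfrak s_1=\mathfrak{so}(3,4)$.** Here $\dim\mathfrak p_1=12$, so $\dim(N/T)\le2$ by (8), and $\dim\mathfrak s_1=21>9$. Lemma 5 gives $\mathfrak b\subset\mathfrak{so}(3,4)$. The $7$-dimensional representation of $\mathfrak b_s$ is nontrivial and self-dual, so its complexification is $6+1$; the alternatives $4+1+1+1$ and $4^*+1+1+1$ are not self-dual. As $\mathfrak b_s$-modules,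
$$\mathfrak{so}(3,4)\otimes\mathbb C\cong\Lambda^2(6+1)=\Lambda^26+6 .$$
Here $\Lambda^26\cong\mathfrak{so}_6(\mathbb C)$ is the adjoint module: the injective map $\mathfrak{sl}_4\to\mathfrak{so}_6$ is onto, both sides having dimension $15$. So the module is $15+6$ with both summands irreducible. It has no $4$-dimensional irreducible submodule, but $V\otimes\mathbb C$ would be one. Contradiction.

(It is $V$ that is decisive here: $\mathfrak{so}(3,4)$ does contain $\mathfrak{so}(3,3)\cong\mathfrak{sl}_4(\mathbb R)$.)

**Case $\mathfrak s_1=\mathfrak{sl}_4(\mathbb R)$.** Now we use $\mathfrak e$. A faithful representation of $\mathfrak{sl}_3\oplus\mathfrak{sl}_2$ has dimension at least $5$. Indeed, after complexification it is a sum of irreducible constituents, each a tensor product of an irreducible representation of $\mathfrak{sl}_3$ and one of $\mathfrak{sl}_2$. Either some constituent is nontrivial on both factors, and it has dimension at least $3\cdot2=6$, or there are two different constituents, one nontrivial on $\mathfrak{sl}_3$ only and one on $\mathfrak{sl}_2$ only, of total dimension at least $3+2$. So $\mathfrak e$ does not embed in $\mathfrak{sl}_4(\mathbb R)$.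 Since $\mathfrak e\hookrightarrow\mathfrak s_{nc}$ by (9), there is a further factor $\mathfrak s_j$, $j\ne1$.

This factor has $\dim\mathfrak p_j\ge2$. It is noncompact, so $\mathfrak p_j\ne0$. If $\dim\mathfrak p_j=1$, then $\mathfrak k_j$ acts on $\mathfrak p_j$ by skew operators, that is, by zero, and $[\mathfrak p_j,\mathfrak p_j]=0$. So $\mathfrak p_j$ would be a one-dimensional ideal of a simple algebra.

Now (8) gives $\dim(N/T)\le14-9-2=3$. As $\dim\mathfrak s_1=15>9$, Lemma 5 gives $\mathfrak b\subset\mathfrak s_1$. But $\dim\mathfrak b=19>15$. Contradiction.

## 11. Excluding $\mathfrak{sl}_5(\mathbb R)$: the action of $\mathfrak{so}(5)$ on $K/H$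

The last candidate $\mathfrak s_1=\mathfrak{sl}_5(\mathbb R)$ contains both $\mathfrak{sl}_4\ltimes\mathbb R^4$ and $\mathfrak{sl}_3\oplus\mathfrak{sl}_2$, so no argument about subalgebras can exclude it. Here we use the topology of $F$ and the freeness (5).

**Step 1: the structure of $\mathfrak l$.** Since $\dim\mathfrak p_1=14$, (8) holds with equality and forces $\mathfrak s_{nc}=\mathfrak s_1$ and $N=T$. So $[\mathfrak l,\mathfrak r]\subset\mathfrak n=\mathfrak t$ is central. Then $[\mathfrak r,\mathfrak r]\subset\mathfrak t$ and $[\mathfrak r,\mathfrak t]=0$, so $\mathfrak r$ is a nilpotent ideal and $\mathfrak r=\mathfrak n=\mathfrak t$ is central. Hence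
$$\mathfrak l=\mathfrak s_1\oplus\mathfrak c,\qquad\mathfrak c=\mathfrak s_c\oplus\mathfrak t\ \text{ a compact Lie algebra.}\tag{12}$$

**Step 2: placing a copy of $\mathfrak{so}(5)$ in $\mathrm{Lie}(K)$.** Let $\mathfrak k_1\cong\mathfrak{so}(5)$ be the maximal compact subalgebra of $\mathfrak s_1$ in a Cartan decomposition. The connected subgroup $K_1\subset L$ with Lie algebra $\mathfrak k_1$ is an image of $\mathrm{Spin}(5)$, hence compact. It lies in a maximal compact subgroup of $L$, which is conjugate to $K$. Conjugation in $L$ preserves the ideal $\mathfrak s_1$ and maps Cartan decompositions of $\mathfrak s_1$ to Cartan decompositions. So after changing the choice of $\mathfrak k_1$ we may assume $K_1\subset K$.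

**Step 3: the claim $K_1\subset H$.** We want $K_1$ to act trivially on $F=K/H$. For $k=0$ this is the argument of Section 4, since $\dim F=3$. For $k\ge1$ the bound on the dimension of the isometry group of $F$ is $\frac{(3+k)(4+k)}2\ge10$, which no longer beats $\dim\mathfrak{so}(5)=10$. So we first show that the orbits of $K_1$ have dimension at most $3$, by producing $k$ one-forms that vanish on them.

By (6) the real cohomology of $F$ is that of $S^3\times T^k$. So $H^1(F;\mathbb R)\cong\mathbb R^k$, and the cup product of a basis of it is nonzero in $H^k(F;\mathbb R)$. Represent a basis by closed $1$-forms and average them over $K$. Since $K$ is connected, each of its elements acts on $F$ by a map homotopic to the identity, so averaging does not change the classes. We obtain $K$-invariant closed $1$-forms $\omega_1,\dots,\omega_k$ representing a basis of $H^1(F;\mathbb R)$. The form $\omega_1\wedge\dots\wedge\omega_k$ is $K$-invariant with nonzero class, so it is nonzero somewhere, and by transitivity of $K$ it is nonzero everywhere. So the $\omega_i$ are linearly independent at each point, and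
$$\bigcap_i\ker\omega_i\ \text{ has rank }\ \dim F-k=3 .$$
(For $k=0$ there are no forms, and this is all of $TF$.)

For $Y\in\mathfrak k_1$ let $Y^*$ be the fundamental vector field on $F$. Invariance and closedness give
$$0=\mathcal L_{Y^*}\omega_i=d(\omega_i(Y^*))+\iota_{Y^*}d\omega_i=d(\omega_i(Y^*)),$$
so $\omega_i(Y^*)$ is constant on the connected manifold $F$. For $Y_1,Y_2\in\mathfrak k_1$,
$$\omega_i([Y_1^*,Y_2^*])=Y_1^*\omega_i(Y_2^*)-Y_2^*\omega_i(Y_1^*)-d\omega_i(Y_1^*,Y_2^*)=0 ,$$
since the first two terms differentiate constants and $d\omega_i=0$. Now $[Y_1^*,Y_2^*]=\pm[Y_1,Y_2]^*$ and $\mathfrak k_1=[\mathfrak k_1,\mathfrak k_1]$, so $\omega_i(Y^*)=0$ for all $Y\in\mathfrak k_1$. Hence the $K_1$-orbits are tangent to $\bigcap_i\ker\omega_i$ and have dimension at most $3$.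

Each $K_1$-orbit is a closed connected manifold of dimension at most $3$. It carries a $K_1$-invariant Riemannian metric, because $K_1$ is compact, and the isometry group of this metric has dimension at most $6<10=\dim K_1$. So the kernel of the action of $\mathfrak k_1$ on the orbit is nonzero. As $\mathfrak k_1\cong\mathfrak{so}(5)$ is simple, $\mathfrak k_1$ acts trivially on the orbit, and since $K_1$ is connected and transitive on it, the orbit is a point. In particular $K_1$ fixes the base point of $K/H$, that is, $K_1\subset H$.

**Step 4: contradiction with freeness.** We now find a rotation group of $G'$ inside a conjugate of $H$. The subalgebra $\mathfrak f\cong\mathfrak{sl}_3(\mathbb R)$ of $\mathrm{Lie}(G')$ given by the traceless $B$ in (1) is a Levi factor of $\mathrm{Lie}(G')\subset\mathfrak l=\mathfrak s_1\oplus\mathfrak c$. Its projection to the compact algebra $\mathfrak c$ is zero, because $\mathfrak f$ is simple and does not embed in $\mathfrak c$ by Lemma 4. So $\mathfrak f\subset\mathfrak s_1$. By Lemma 3 the maximal compact subalgebra $\mathfrak{so}(3)\subset\mathfrak f$ lies in the maximal compact subalgebra of some Cartan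 decomposition of $\mathfrak s_1$. Any two Cartan decompositions of $\mathfrak s_1$ are conjugate under $\operatorname{Int}(\mathfrak s_1)$, and this group is generated by the restrictions to $\mathfrak s_1$ of $\operatorname{Ad}(\exp Z)$, $Z\in\mathfrak s_1$. So there is $x\in L$ with
$$\operatorname{Ad}(x)\,\mathfrak{so}(3)\subset\mathfrak k_1\subset\mathfrak h,$$
where $\mathfrak h=\mathrm{Lie}(H)$ and the last inclusion is Step 3. Hence $G'\cap x^{-1}Hx$ contains the one-parameter subgroups generated by $\mathfrak{so}(3)\subset\mathfrak f\subset\mathrm{Lie}(G')$. These are nontrivial, contradicting (5).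

All four algebras in (11) are impossible for $\mathfrak s_1$, so the metric $g_0$ does not exist. This proves part (b) of Theorem 1. $\blacksquare$
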